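# From uniform weak RC-positivity to uniform RC-positivity: a heat flow and an oscillating correction

## 1. The bundle $O(2,-1)\oplus O(-1,2)$ on $\mathbb P^1\times\mathbb P^1$

Conventions first. All metrics are $C^\infty$. For a $(1,1)$-form $\alpha=\sum\alpha_{j\bar k}\,dz_j\wedge d\bar z_k$, scalar- or bundle-valued, put $\alpha(v,\bar w)=\sum\alpha_{j\bar k}v_j\bar w_k$. If a metric on a line bundle has weight $h=|e|^2$ in a holomorphic frame $e$, its Chern curvature is $-\partial\bar\partial\log h$.

On $\mathbb P^1$ with affine coordinate $z$, the bundle $O(1)$ has the metric with weight $(1+|z|^2)^{-1}$. Its curvature is $\omega=(1+|z|^2)^{-2}dz\wedge d\bar z$, and the vector $e=(1+|z|^2)\partial_z$ satisfies $\omega(e,\bar e)=1$. On $X=\mathbb P^1\times\mathbb P^1$ write $\omega_1,\omega_2$ for the two pullbacks and $e_1,e_2$ for the two unit vectors. Take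
$$E=L_1\oplus L_2,\qquad L_1=O(2,-1),\quad L_2=O(-1,2),$$
with the direct sum metric $H$. The curvatures of the summands are $\theta_1=2\omega_1-\omega_2$ and $\theta_2=-\omega_1+2\omega_2$.

In which directions $v$ is the curvature of $E$ positive on every vector of the fiber? In direction $e_1$ the curvature endomorphism is $\mathrm{diag}(2,-1)$; in direction $e_2$ it is $\mathrm{diag}(-1,2)$. Neither is positive. For $v=xe_1+ye_2$ it is
$$\mathrm{diag}\big(2|x|^2-|y|^2,\;2|y|^2-|x|^2\big),$$
since $\theta_1,\theta_2$ have no mixed terms. This is positive exactly when $\frac12<|x|^2/|y|^2<2$. For $v=e_1+e_2$ it is the identity. So at every point one direction works for all vectors of the fiber at once.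

The same fact has two other shapes. First, the trace of the curvature in the product metric on $X$ is $\mathrm{diag}(2,-1)+\mathrm{diag}(-1,2)=I$. Second, it can be seen from the dual norm. Let $h_i$ be the weight of $L_i$ and $\psi_i=-\log h_i$, so $\partial\bar\partial\psi_i=\theta_i$. The dual norm on $E^*$ is
$$F(\zeta)=a_1+a_2,\qquad a_i=|\zeta_i|^2e^{\psi_i}.$$
Consider a sum $\Sigma=\sum_i|\sigma_i|^2e^{\psi_i}$ with holomorphic $\sigma_i$, not all zero, and real $\psi_i$. Fix constants $v_j$ and let the subscript $v$ denote $\sum v_j\partial_j$. With $\tau_i=(\sigma_i)_v+\sigma_i(\psi_i)_v$ one finds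
$$\Sigma_v=\sum_ie^{\psi_i}\tau_i\bar\sigma_i,\qquad \Sigma_{v\bar v}=\sum_ie^{\psi_i}\big(|\tau_i|^2+|\sigma_i|^2(\psi_i)_{v\bar v}\big).$$
Cauchy–Schwarz gives $|\Sigma_v|^2\le\Sigma\cdot\sum e^{\psi_i}|\tau_i|^2$, hence
$$(\log\Sigma)_{v\bar v}=\frac{\Sigma\,\Sigma_{v\bar v}-|\Sigma_v|^2}{\Sigma^2}\ \ge\ \frac{\sum_ie^{\psi_i}|\sigma_i|^2(\psi_i)_{v\bar v}}{\Sigma}.$$
For $v=e_1+e_2$ at a given point we have $(\psi_1)_{v\bar v}=(\psi_2)_{v\bar v}=1$. So $\partial\bar\partial\log F(s)(v,\bar v)\ge1$ there, for every nowhere-zero local holomorphic section $s$ of $E^*$.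

Now change the norm. Put
$$F'(\zeta)=\big(a_1^2+a_1a_2+a_2^2\big)^{1/2}.$$
For $s=(s_1,s_2)$, the function $F'(s)^2$ is a sum of the same type, with $\sigma=(s_1^2,s_1s_2,s_2^2)$ and weights $2\psi_1,\ \psi_1+\psi_2,\ 2\psi_2$. Each weight has second derivative $2$ in direction $v$. Hence $\partial\bar\partial\log F'(s)(v,\bar v)\ge\frac12\cdot2=1$ as well. But $F'$ is not the square norm of a Hermitian metric. A Hermitian form that depends only on $|\zeta_1|,|\zeta_2|$ is a combination of $a_1$ and $a_2$; the values on the axes force $a_1+a_2$; and at $a_1=a_2=1$ we have $F'=\sqrt3\ne2$.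

Suppose somebody hands us only $F'$, not $F$, and on a bundle that does not split. We know a positivity property of a non-Hermitian norm on $E^*$, with one direction $v$ per point. Does there exist a Hermitian metric on $E$ with the corresponding property?

## 2. Two notions of positivity with a common direction

Let $E$ be a holomorphic vector bundle of rank $r$ over a compact complex manifold $X$ of dimension $n$. A Hermitian metric $H$ has Chern curvature $\Theta^H=\sum\Theta^H_{j\bar k}\,dz_j\wedge d\bar z_k$, and $H(\Theta^Hu,u)(v,\bar v)=\sum H(\Theta^H_{j\bar k}u,u)v_j\bar v_k$.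

**Definition (uniform RC-positivity).** $H$ is uniformly RC-positive if for every $t\in X$ there is a nonzero $v\in T_tX$ with $H(\Theta^Hu,u)(v,\bar v)>0$ for every nonzero $u\in E_t$. The bundle $E$ is uniformly RC-positive if it admits such a metric.

No continuity of $v$ in $t$ is required. Section 1 is an example. For contrast, $O(1,-1)\oplus O(-1,1)$ on $\mathbb P^1\times\mathbb P^1$ is not uniformly RC-positive. For a uniformly RC-positive $H$, the induced metric on $\det E$ has curvature $\operatorname{tr}\Theta^H$, which is positive in the direction $v$ at each point. Here $\det E$ is trivial, so its metric has a global weight $e^{-\psi}$ and curvature $\partial\bar\partial\psi$, which is $\le0$ in every direction at a maximum of $\psi$.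

Let $\pi:P(E^*)\to X$ be the bundle of complex lines $[\zeta]$ in the fibers of $E^*$. Let $O_{P(E^*)}(-1)\subset\pi^*E^*$ be the tautological line bundle with fiber $\mathbb C\zeta$ at $(t,[\zeta])$, and $O_{P(E^*)}(1)$ its dual. A *lift* of $v\in T_tX$ at $p\in P(E^*_t)$ is a vector $\tilde v\in T_pP(E^*)$ with $\pi_*\tilde v=v$. *Vertical* vectors are those with $\pi_*\tilde v=0$.

**Definition (uniform weak RC-positivity).** $E$ is uniformly weakly RC-positive if $O_{P(E^*)}(1)$ has a metric $h$ whose curvature $\Theta$ is positive on every fiber $P(E_t^*)$ and such that for every $t$ there is a nonzero $v\in T_tX$ with $\Theta(\tilde v,\overline{\tilde v})>0$ for every point of $P(E^*_t)$ and every lift $\tilde v$ of $v$ at that point.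

**Definition (Finsler metric).** A Finsler metric on $E^*$ is a smooth $F:E^*\setminus0\to(0,\infty)$ with $F(c\zeta)=|c|^2F(\zeta)$ for $c\in\mathbb C^*$. No convexity is assumed.

A metric $h$ on $O_{P(E^*)}(1)$ is the same thing as a Finsler metric, through $F(\zeta)=|\zeta|^2_{h^*}$, where $\zeta$ is regarded as an element of the line $\mathbb C\zeta=O_{P(E^*)}(-1)_{[\zeta]}$. Let $s$ be a nowhere-zero local holomorphic section of $E^*$ and $\sigma=[s]$. Then $s$ is a holomorphic frame of $\sigma^*O_{P(E^*)}(-1)$, whose curvature is $-\sigma^*\Theta=-\partial\bar\partial\log F(s)$. Hence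
$$\partial\bar\partial\log F(s)(v,\bar v)=\Theta(\sigma_*v,\overline{\sigma_*v}),\qquad\sigma_*v\text{ a lift of }v.\tag{1}$$
Thus weak positivity is positivity of $\partial\bar\partial\log F(s)$ in a direction common to all $s$, together with positivity along the fibers.

The function $F'$ of Section 1 is an example. Along a fiber, after rescaling the coordinate $w=\zeta_2/\zeta_1$ by a constant, the curvature is $\frac12\partial\bar\partial\log(1+|w|^2+|w|^4)$. For $\Sigma=\sum|\sigma_i|^2$ with $\sigma=(1,w,w^2)$, Lagrange's identity gives $\Sigma\Sigma_{w\bar w}-|\Sigma_w|^2=\sum_{i<j}|\sigma_i\sigma_j'-\sigma_j\sigma_i'|^2\ge1$, because the pair $(1,w)$ contributes $1$. The point $\zeta_1=0$ is symmetric. So $F'$ is positive on fibers. The condition on lifts follows from (1) and the estimate of Section 1 once we know that every lift is of the form $\sigma_*v$; this is Lemma 2 below.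

The question comes from Kuang-Ru Wu, "Uniform weak RC-positivity and rational connectedness", arXiv:2604.05981 (2026): *if $E$ is uniformly weakly RC-positive, is $E$ uniformly RC-positive?* Three facts are given with it. (a) Uniform RC-positivity implies uniform weak RC-positivity. (b) If $E$ is uniformly weakly RC-positive over a compact Kähler manifold, then $S^kE\otimes\det E$ is uniformly RC-positive for every $k\ge0$. (c) Under the same hypothesis, $S^kE$ is uniformly RC-positive for all sufficiently large $k$.

Two cases by hand. If $r=1$, then $P(E^*)=X$ and $O_{P(E^*)}(1)=E$, so the definitions coincide. If $n=1$, a nonzero vector of $TP(E^*)$ is either vertical or a nonzero multiple of a lift of the given $v$. So weak positivity says that $\Theta>0$ on all of $P(E^*)$, while uniform RC-positivity says that $\Theta^H_{1\bar1}>0$. On a curve the question therefore reads: if $O_{P(E^*)}(1)$ has a metric of positive curvature, does $E$ have a Hermitian metric of positive curvature? This already needs all of Section 5.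

**Theorem 1.** If $E$ is uniformly weakly RC-positive over a compact complex manifold $X$, then $E$ is uniformly RC-positive.

There is no Kähler hypothesis and no restriction on $n\ge1$. The proof uses none of (a), (b), (c). It occupies Sections 4 to 6. A list of seven equivalent conditions is proved in Section 7.

## 3. Curvature computed on holomorphic sections

Let $G$ be a Hermitian metric on a holomorphic bundle, $D$ its Chern connection, $\Theta_{j\bar k}=[D_j,D_{\bar k}]$, and $s,s'$ local holomorphic sections. Applying $[\partial_j,\partial_{\bar k}]=0$ to $G(s,s')$ gives $G(\Theta_{j\bar k}s,s')=G(s,\Theta_{k\bar j}s')$, that is, $\Theta_{k\bar j}^*=\Theta_{j\bar k}$. Next, $\partial_{\bar k}G(s,s')=G(s,D_ks')$ and $D_{\bar j}D_ks'=-\Theta_{k\bar j}s'$, so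
$$\partial_j\partial_{\bar k}G(s,s')=G(D_js,D_ks')-G(\Theta_{j\bar k}s,s').\tag{2}$$

In a holomorphic frame $(e_\alpha)$ write $H=(H(e_\alpha,e_\beta))$ and $R_{j\bar k}=(H(\Theta_{j\bar k}e_\alpha,e_\beta))$. If $D_je_\alpha=\sum_\gamma(A_j)_{\alpha\gamma}e_\gamma$, then $\partial_jH=A_jH$. The matrix of $H(D_je_\alpha,D_ke_\beta)$ is $A_jHA_k^*=(\partial_jH)H^{-1}(\partial_{\bar k}H)$. So (2) becomes
$$R_{j\bar k}=-\partial_j\partial_{\bar k}H+(\partial_jH)H^{-1}(\partial_{\bar k}H).\tag{3}$$

Write $\Theta(v,\bar v)=\sum\Theta_{j\bar k}v_j\bar v_k$, a self-adjoint endomorphism, and $D_v=\sum v_jD_j$. For $s$ nowhere zero, (2) gives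
$$\partial\bar\partial\log G(s,s)(v,\bar v)=\frac{G(D_vs,D_vs)-G(\Theta(v,\bar v)s,s)}{G(s,s)}-\frac{|G(D_vs,s)|^2}{G(s,s)^2}\ \ge\ -\frac{G(\Theta(v,\bar v)s,s)}{G(s,s)},\tag{4}$$
by Cauchy–Schwarz, with equality at points where $Ds=0$.

Duality: let $H$ be a metric on $E$, let $G$ be the dual metric on $E^*$, and for $u\in E$ let $\zeta=H(\cdot,u)$. Since $(\Theta^G_{j\bar k}\zeta)(w)=-\zeta(\Theta^H_{j\bar k}w)=-H(w,\Theta^H_{k\bar j}u)$, and $u\mapsto H(\cdot,u)$ is a conjugate-linear isometry, we get $G(\Theta^G_{j\bar k}\zeta,\zeta)=-H(u,\Theta^H_{k\bar j}u)$, hence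
$$H(\Theta^H_{j\bar k}u,u)=-G(\Theta^G_{j\bar k}\zeta,\zeta).\tag{5}$$

For a Hermitian metric $g$ on $X$ put $g^{-1}=\sum_ae_a\otimes\bar e_a$ for any $g$-unitary frame $(e_a)$ of $T^{1,0}X$, and $\operatorname{tr}_g\alpha=\sum_a\alpha(e_a,\bar e_a)=\sum g^{j\bar k}\alpha_{j\bar k}$. The endomorphism $\operatorname{tr}_g\Theta^H$ is $H$-self-adjoint, and $\operatorname{tr}_g\Theta^H>0$ means positive definite.

**Lemma 2.** Let $x_0\in X$ and $0\ne\zeta_0\in E^*_{x_0}$.
(i) For every Hermitian metric on $E^*$ there is a local holomorphic section $s$ with $s(x_0)=\zeta_0$ and $Ds(x_0)=0$.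
(ii) If $0\ne v\in T_{x_0}X$, every lift of $v$ at $[\zeta_0]$ equals $\sigma_*v$, where $\sigma=[s]$ for some holomorphic $s$ with $s(x_0)=\zeta_0$.

*Proof.* In coordinates centered at $x_0$ put $s=\sum_\alpha\big(a_\alpha+\sum_jb_{\alpha j}z_j\big)e_\alpha$ with $\zeta_0=\sum a_\alpha e_\alpha$. Then $D_js(x_0)=\sum_\alpha(b_{\alpha j}e_\alpha+a_\alpha D_je_\alpha)$, and the $b_{\alpha j}$ can be chosen to make this vanish. For (ii), in the trivialization $\sigma_*v$ has base component $v$ and fiber component the class of $(\sum_jb_{\alpha j}v_j)_\alpha$ modulo $\mathbb C\zeta_0$. Since $v\ne0$, this class is arbitrary. $\square$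

Part (i) holds for any bundle, and applied to the vectors of a basis it gives a holomorphic frame in which the matrix of the metric is $I$ at $x_0$ with $d(\cdot)(x_0)=0$.

**Lemma 3 (fact (a)).** Uniform RC-positivity implies uniform weak RC-positivity.

*Proof.* Let $H$ be uniformly RC-positive, $G$ its dual, and $F(\zeta)=G(\zeta,\zeta)$, which defines $h$. On a fiber, along $w\mapsto\zeta+w\xi$, the curvature at $w=0$ is $\big(|\xi|^2|\zeta|^2-|G(\xi,\zeta)|^2\big)/|\zeta|^4$, which is positive if $\xi\notin\mathbb C\zeta$. Given $t$, take $v$ from the definition. By Lemma 2(ii) every lift is $\sigma_*v$, and by (1), (4) and (5), with $\zeta=H(\cdot,u)$, $\Theta(\sigma_*v,\overline{\sigma_*v})\ge H(\Theta^Hu,u)(v,\bar v)/G(\zeta,\zeta)>0$. $\square$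

## 4. Trading a direction for a trace

A first attempt in the Kähler case is to use fact (c). Take a uniformly RC-positive metric on some $S^kE$, let $G_k$ be the dual metric on $S^kE^*$, and extract a root: $F(\zeta)=G_k(\zeta^k,\zeta^k)^{1/k}$. By (4), $\partial\bar\partial\log F(s)$ is positive in the direction $v$ for every $s$. But $F$ is again only a Finsler metric, so we are back at the hypothesis. Indeed $F'$ in Section 1 is such a root, with $k=2$ and $G_2$ diagonal. The root loses exactly the Hermitian property that we want.

A second attempt is to turn the Finsler metric into a Hermitian one by a differential equation along $v$. The relevant operator $\sum v_j\bar v_k\partial_j\partial_{\bar k}$ has rank one, so for $n\ge2$ it is not elliptic, and $v$ need not even depend continuously on the point. The way out is to give up the direction temporarily and keep only a trace against a full metric $g$ on $X$, chosen concentrated near the good directions. The trace gives an elliptic operator. The price is that the single direction must be recovered at the end; that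 is Section 6.

**Proposition 4.** If $E$ is uniformly weakly RC-positive, there are a Hermitian metric $g$ on $X$, a constant $c>0$ and a Finsler metric $F$ on $E^*$ such that
$$\operatorname{tr}_g\partial\bar\partial\log F(s)\ge c\quad\text{for every nowhere-zero local holomorphic section }s\text{ of }E^*.\tag{6}$$

*Proof.* Let $F(\zeta)=|\zeta|^2_{h^*}$ as in Section 2.

**Step 1: the worst lift.** This step makes the condition on all lifts into one about a smooth Hermitian form. For $p\in P(E^*)$ over $t$ and $v\in T_tX$ let $m(p,v)$ be the minimum of $\Theta(\tilde v,\overline{\tilde v})$ over lifts of $v$ at $p$. The lifts form an affine space over the vertical vectors, on which $\Theta$ is positive definite. So the minimum is attained, at the unique lift that is $\Theta$-orthogonal to all vertical vectors. This lift depends linearly on $v$ and smoothly on $p$. Hence $m(p,\cdot)$ is a Hermitian form depending smoothly on $p$.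

**Step 2: finitely many directions.** This step replaces the pointwise choices of $v$ by finitely many smooth fields. Given $t_0$, take $v$ from the hypothesis and extend it with constant coefficients in a chart. Then $m(p,v)>0$ on the compact fiber over $t_0$, so $m(p,v)$ is bounded below by a positive constant over a neighborhood of $t_0$. By compactness there are a finite open cover $(U_i)$, smooth $(1,0)$-fields $v_i$ on $U_i$, and $c_0>0$ with $m(p,v_i)\ge c_0$ over $U_i$.

**Step 3: the metric $g$.** Let $(\chi_i)$ be a subordinate partition of unity, $g_0$ a Hermitian metric on $X$, $\varepsilon>0$. The tensor $\sum_i\chi_iv_i\otimes\bar v_i+\varepsilon g_0^{-1}$ is positive definite, so it is $g^{-1}$ for a Hermitian metric $g$. With $(e_a)$ $g_0$-unitary and $\sigma=[s]$, (1) gives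
$$\operatorname{tr}_g\partial\bar\partial\log F(s)\ge\sum_i\chi_i\,m(\sigma,v_i)+\varepsilon\sum_am(\sigma,e_a)\ge c_0-C\varepsilon,$$
where $C$ depends only on $h$ and $g_0$, by compactness of $P(E^*)$. Take $\varepsilon$ small and $c=c_0/2$. $\square$

## 5. Growth along the Hermitian–Yang–Mills flow, and an average over time

The goal of this section is the following.

**Proposition 5.** If (6) holds, there is a Hermitian metric $H$ on $E$ with $\operatorname{tr}_g\Theta^H>0$, for the same $g$.

For a Hermitian metric $G$ on $E^*$ put $K_G=\operatorname{tr}_g\Theta^G$. By (5) we want $K_G<0$. Fix $G_0$ on $E^*$ and consider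
$$\partial_\tau G(\xi,\eta)=-G(K_G\xi,\eta),\qquad G(0)=G_0.\tag{7}$$
Where $K_G$ is negative, $G$ grows. The plan is to compare $G(\tau)$ with $F$ by a maximum principle and so force $G(\tau)$ to grow exponentially.

**Proposition 6.** For every Hermitian metric $g$ on $X$, (7) has a smooth solution for all $\tau\in[0,\infty)$.

This is the Hermitian–Yang–Mills flow; the result is due to Donaldson and Simpson in the Kähler case and to X. Zhang in the Hermitian case. A full proof is in 5.3. First we use it.

### 5.1 Comparison with $F$

**Lemma 7.** Under (6), $G(\tau)\ge c'e^{c\tau}G_0$ for all $\tau\ge 0$, with some $c'>0$.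

*Proof.* Both $F$ and $G(\tau)$ scale by $|c|^2$, so
$$f(\tau,[\zeta])=\log F(\zeta)-\log G(\tau)(\zeta,\zeta)$$
is a smooth function on $[0,\infty)\times P(E^*)$. Fix $T'>0$ and $\delta>0$ and put $f_\delta=f+(c-\delta)\tau$. Suppose that $f_\delta$ attains its maximum over $[0,T']\times P(E^*)$ at $(\tau_0,[\zeta_0])$ with $\tau_0>0$, over $x_0$. Then $\partial_\tau f_\delta\ge0$ there.

Choose $s$ holomorphic with $s(x_0)=\zeta_0$ and $D^{G(\tau_0)}s(x_0)=0$, by Lemma 2(i). The function $z\mapsto f(\tau_0,[s(z)])$ has a local maximum at $x_0$, so its complex Hessian is $\le0$ there. With $G=G(\tau_0)$, (6) and the equality case of (4) give, at $x_0$,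
$$c\le\operatorname{tr}_g\partial\bar\partial\log F(s)\le\operatorname{tr}_g\partial\bar\partial\log G(s,s)=-\frac{G(K_G\zeta_0,\zeta_0)}{G(\zeta_0,\zeta_0)}=\partial_\tau\log G(\zeta_0,\zeta_0).$$
So $\partial_\tau f\le-c$ and $\partial_\tau f_\delta\le-\delta<0$, a contradiction. Hence $f_\delta\le M:=\max f(0,\cdot)$ on $[0,T']$. Let $\delta\to0$; $T'$ is arbitrary, so $F(\zeta)\le e^{M-c\tau}G(\tau)(\zeta,\zeta)$. Since $F\ge\mathrm{const}\cdot G_0$ with a positive constant, by compactness, the claim follows. $\square$

Note that $F$ was used only at a maximum point on $P(E^*)$, so its not being Hermitian did no harm.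

### 5.2 Averaging over time

Lemma 7 does not say that $K_{G(\tau)}<0$ at any particular time. Growth controls $G(T)-G_0=-\int_0^TG(K_G\cdot,\cdot)\,d\tau$, an integral in $\tau$. So we also integrate the metric, and check that curvature behaves well under this.

*Proof of Proposition 5, given Proposition 6.* By Lemma 7 fix $T$ with $G(T)>G_0$, and set
$$\hat G=\int_0^TG(\tau)\,d\tau,$$
a Hermitian metric on $E^*$. Given $x_0$ and $0\ne\zeta_0\in E^*_{x_0}$, choose $s$ holomorphic with $s(x_0)=\zeta_0$ and $D^{\hat G}s(x_0)=0$. Apply (2) at $x_0$ to $\hat G$, where the derivative term vanishes, and then to each $G=G(\tau)$ with its own Chern connection $D$, where the derivative term has a favorable sign: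
$$-\hat G(K_{\hat G}\zeta_0,\zeta_0)=\operatorname{tr}_g\partial\bar\partial\hat G(s,s)=\int_0^T\Big(\sum g^{j\bar k}G(D_js,D_ks)-G(K_Gs,s)\Big)d\tau$$
$$\ge\int_0^T\partial_\tau G(\zeta_0,\zeta_0)\,d\tau=G(T)(\zeta_0,\zeta_0)-G_0(\zeta_0,\zeta_0)>0.$$
Let $H$ be the dual metric of $\hat G$ on $E$. By (5), $\operatorname{tr}_g\Theta^H>0$. $\square$

### 5.3 The flow exists for all time

*Proof of Proposition 6.* By (3), in a holomorphic frame (7) reads
$$\partial_\tau G=\sum g^{j\bar k}\big(\partial_j\partial_{\bar k}G-(\partial_jG)G^{-1}(\partial_{\bar k}G)\big).\tag{8}$$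
This is a semilinear parabolic system with scalar elliptic principal part $\sum g^{j\bar k}\partial_j\partial_{\bar k}$, and the right side is Hermitian when $G$ is. By the standard short-time theory it has a unique smooth solution on a maximal interval $[0,T)$. Suppose $T<\infty$.

**Step 1: a bound on $K$.** This controls the speed of the flow. Write $K=K_{G(\tau)}$, and let $a=-K$ be the endomorphism with $\partial_\tau G(\xi,\eta)=G(a\xi,\eta)$. For local sections $s$ of $E^*$, with $s$ independent of $\tau$, and $s'$ holomorphic, differentiate $G(D_js,s')=\partial_jG(s,s')$ in $\tau$: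
$$G(aD_js,s')+G(\dot D_js,s')=\partial_jG(as,s')=G(D_j(as),s').$$
So $\dot D_j=\nabla_ja$, while $D_{\bar k}$ is fixed, and $\dot\Theta_{j\bar k}=[\nabla_ja,D_{\bar k}]=-\nabla_{\bar k}\nabla_ja$. Therefore $\partial_\tau K=\sum g^{j\bar k}\nabla_{\bar k}\nabla_jK$. Since $K$ is $G$-self-adjoint, $\nabla_jK=(\nabla_{\bar j}K)^*$. From
$$\partial_{\bar k}\partial_j\operatorname{tr}K^2=2\operatorname{tr}(\nabla_{\bar k}K\,\nabla_jK)+2\operatorname{tr}(K\nabla_{\bar k}\nabla_jK)$$
we get
$$\Big(\partial_\tau-\sum g^{j\bar k}\partial_j\partial_{\bar k}\Big)\operatorname{tr}K^2=-2\sum g^{j\bar k}\operatorname{tr}\big(\nabla_{\bar k}K\,(\nabla_{\bar j}K)^*\big)\le0.$$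
The sign holds because, with $g^{j\bar k}=\sum_ae_a^j\overline{e_a^k}$, the sum is $\sum_a\operatorname{tr}(B_aB_a^*)$ for $B_a=\sum_k\overline{e_a^k}\,\nabla_{\bar k}K$. By the maximum principle $\operatorname{tr}K^2$ is bounded on $[0,T)$. Hence $|\partial_\tau\log G(\zeta,\zeta)|\le C$. Since $T<\infty$, $G(\tau)$ is uniformly equivalent to $G_0$ and Lipschitz in $\tau$, and as $\tau\to T$ it converges uniformly to a continuous positive definite $G(T)$.

**Step 2: a gradient bound.** The quadratic term of (8) requires a bound on $dG$; we get it by rescaling. Choose finitely many charts with holomorphic frames, containing coordinate balls $B_\nu(3)$, with all data bounded on $\overline{B_\nu(2)}$ and the $B_\nu(1)$ covering $X$. Let $m(\tau)=\max_\nu\sup_{\overline{B_\nu(1)}}|dG(\tau)|$. Each point of $\overline{B_\nu(2)}$ lies in some $B_\mu(1)$. Changing coordinates and frames, and using that $G$ is bounded, we get $|dG(\tau)|\le C(m(\tau)+1)$ on $\overline{B_\nu(2)}$.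

Suppose $m$ is unbounded. It is bounded on compact subintervals of $[0,T)$, so there are $\tau_i\to T$ with $m_i=m(\tau_i)\to\infty$, $m_i\ge1$. After passing to a subsequence, $m_i$ is attained at points $x_i\to x_\infty$ of one fixed $\overline{B_\nu(1)}$. Put
$$\tilde G_i(Z)=G(\tau_i)(x_i+Z/m_i),\qquad|Z|\le1.$$
Then $\tilde G_i$, $\tilde G_i^{-1}$ and $d\tilde G_i$ are bounded. Tracing (3) and rescaling,
$$\sum g^{j\bar k}(x_i+Z/m_i)\,\partial_j\partial_{\bar k}\tilde G_i=\sum g^{j\bar k}(\partial_j\tilde G_i)\tilde G_i^{-1}(\partial_{\bar k}\tilde G_i)-m_i^{-2}\,(\text{matrix of }G(K\cdot,\cdot)),$$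
which is bounded by Step 1. The operators on the left are uniformly elliptic, and their coefficients have a common modulus of continuity. Interior $W^{2,p}$ estimates with $p>2n$ and the Sobolev embedding give bounds in $C^{1,\alpha}$ on $|Z|\le\frac12$, so a subsequence converges in $C^1$ there. Since $G(\tau_i)\to G(T)$ uniformly and $G(T)$ is continuous, the limit is the constant $G(T)(x_\infty)$. But $|d\tilde G_i(0)|=1$, a contradiction. So $m$ is bounded on $[0,T)$.

**Step 3: all derivatives.** With $dG$ bounded, $\sum g^{j\bar k}\partial_j\partial_{\bar k}G(\tau)$ is bounded by (3) and Step 1. The same elliptic estimate, without rescaling, bounds $G(\tau)$ in $C^{1,\alpha}(X)$ uniformly in $\tau<T$. Next we need regularity of $dG$ in $\tau$. Let $w=G(\tau)-G(\tau')$ and $\epsilon=\sup|w|\le C|\tau-\tau'|$. For a real unit vector $e$ and small $h>0$, $w(x+he)-w(x)=h\,\partial_ew(x)+O(h^{1+\alpha})$, so $|\partial_ew(x)|\le2\epsilon/h+Ch^\alpha$. With $h=\epsilon^{1/(1+\alpha)}$ this gives, for $\epsilon$ small,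
$$|dG(x,\tau)-dG(x,\tau')|\le C|\tau-\tau'|^{\alpha/(1+\alpha)},$$
and for larger $\epsilon$ it follows from the bound on $dG$. As $\alpha/(1+\alpha)\ge\alpha/2$, $dG$ and hence the nonlinear term of (8) are bounded in the parabolic Hölder space $C^{\alpha,\alpha/2}$. Interior parabolic Schauder estimates bound $G$ in $C^{2+\alpha,1+\alpha/2}$ away from $\tau=0$, up to any $T'<T$, uniformly in $T'$. Then we bootstrap: a bound on $G$ in the parabolic Hölder space of order $k+\alpha$, $k\ge2$, bounds the nonlinear term, which involves only first derivatives, in order $k-1+\alpha$, and the Schauder estimate bounds $G$ in order $k+1+\alpha$. So all derivatives of $G$ are bounded on $[T/2,T)$.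

**Step 4: passing $T$.** It follows that $G(T)$ is smooth and the solution extends smoothly to $[0,T]$. Short-time existence starting from $G(T)$ continues it past $T$. The pieces fit smoothly, because (8) expresses all $\tau$-derivatives at $T$ through $G(T)$ and its space derivatives. This contradicts maximality. $\square$

## 6. Cross terms and how to cancel them

If $n=1$, then $\operatorname{tr}_g\Theta^H=g^{1\bar1}\Theta^H_{1\bar1}$, so $\operatorname{tr}_g\Theta^H>0$ is exactly uniform RC-positivity, with $v=\partial/\partial z_1$. From now on let $n\ge2$ in this section. In Section 1 the direction $v=e_1+e_2$ worked because $\Theta(e_1,\bar e_2)=0$. In general,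
$$\Theta(e_1+e_2,\overline{e_1+e_2})=\Theta(e_1,\bar e_1)+\Theta(e_2,\bar e_2)+\text{cross terms},$$
and positivity of the trace says nothing about the cross terms.

They can be fatal. On a small ball in $\mathbb C^2$ take the trivial rank-two bundle with
$$H=I-\sum_{j,k}c_{jk}z_j\bar z_k,\qquad c_{11}=\begin{pmatrix}2&0\\0&-1\end{pmatrix},\quad c_{22}=\begin{pmatrix}-1&0\\0&2\end{pmatrix},\quad c_{12}=\begin{pmatrix}0&2\\0&0\end{pmatrix}=c_{21}^*.$$
By (3), $R_{j\bar k}(0)=c_{jk}$. The Euclidean trace at $0$ is $I$. For $v\ne0$, with $x=|v_1|^2$ and $y=|v_2|^2$,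
$$R(v,\bar v)(0)=\begin{pmatrix}2x-y&2v_1\bar v_2\\2\bar v_1v_2&2y-x\end{pmatrix},\qquad\det=(2x-y)(2y-x)-4xy=xy-2x^2-2y^2<0.$$
So no direction works at $0$. The metric itself has to be changed.

The change is visible in this example. Let $\varphi=z_1+\bar z_1$ and use an oscillating direction $v_\lambda=(1,e^{i\lambda\varphi})$. The matrix $\sum c_{jk}(v_\lambda)_j\overline{(v_\lambda)_k}$ is $c_{11}+c_{22}=I$ plus the oscillating term $e^{-i\lambda\varphi}c_{12}+e^{i\lambda\varphi}c_{21}$. Such a term can be produced by a tiny perturbation. Put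
$$P_\lambda=\lambda^{-2}\big(e^{-i\lambda\varphi}c_{12}+e^{i\lambda\varphi}c_{21}\big),\qquad H_\lambda=H-P_\lambda.$$
Since $\partial_1\partial_{\bar1}e^{\pm i\lambda\varphi}=-\lambda^2e^{\pm i\lambda\varphi}$, we have $-\partial_1\partial_{\bar1}H_\lambda=c_{11}-\big(e^{-i\lambda\varphi}c_{12}+e^{i\lambda\varphi}c_{21}\big)$, and the other $-\partial_j\partial_{\bar k}H_\lambda$ are the old $c_{jk}$. In direction $v_\lambda$ the oscillating terms cancel. The quadratic term of (3) contributes $BH_\lambda^{-1}B^*\ge0$ with $B=\sum_j(v_\lambda)_j\partial_jH_\lambda$. So $R^\lambda(v_\lambda,\bar v_\lambda)\ge I$ wherever $H_\lambda>0$. The perturbation has size $\lambda^{-2}$, but its second derivatives have size $1$.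

Two things prevent doing this on all of a compact $X$ at once. A real function $\varphi$ has critical points, where the device gives nothing; and where the correction is cut off, the cross terms are only partly canceled. For the first, we make $H$ positive in all directions near the critical points. For the second, we use a direction in $\ker\partial\varphi$, to which the correction is invisible. Recall that $H$ is *Griffiths positive* on a set if $H(\Theta^Hu,u)(v,\bar v)>0$ for all nonzero $u,v$ over it.

**Lemma 8.** Let $n\ge2$, $\operatorname{tr}_g\Theta^H>0$ and $p\in X$. By a change supported in any given neighborhood of $p$ and arbitrarily small in $C^1$, $H$ can be modified to $\tilde H$ with $\operatorname{tr}_g\Theta^{\tilde H}>0$ on $X$ and $\tilde H$ Griffiths positive near $p$.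

*Proof.* **Step 1: the quadratic change.** We redistribute the curvature at $p$ equally among the directions, keeping the trace. Take coordinates centered at $p$ with $g^{j\bar k}(0)=\delta_{jk}$ and a holomorphic frame with $H(0)=I$, $dH(0)=0$. Let $c_{jk}=R_{j\bar k}(0)=-\partial_j\partial_{\bar k}H(0)$. Then $c_{jk}^*=c_{kj}$, and $\mathbf c:=\sum_jc_{jj}$ is positive definite. Put
$$Q(z)=\sum_{j,k}\Big(c_{jk}-\tfrac1n\delta_{jk}\mathbf c\Big)z_j\bar z_k.$$
It is Hermitian-matrix valued, and $\sum_j\partial_j\partial_{\bar j}Q=\mathbf c-\mathbf c=0$.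

**Step 2: a logarithmic cutoff.** With a cutoff depending on $|z|/\rho$ only, the term "second derivative of the cutoff times $Q$" is $O(\rho^{-2})O(\rho^2)=O(1)$, and shrinking $\rho$ does not make it small. So take $\kappa:\mathbb R\to[0,1]$ smooth, $\kappa=1$ on $(-\infty,-1]$, $\kappa=0$ on $[0,\infty)$, and for $0<\eta\le1$
$$\chi(z)=\kappa(\ell),\qquad\ell=\eta\log(|z|/\rho),\qquad\tilde H=H+\chi Q.$$
Then $\chi=1$ for $|z|\le\rho e^{-1/\eta}$ and $\chi=0$ for $|z|\ge\rho$. From $\partial_j\ell=\frac{\eta\,\bar z_j}{2|z|^2}$ and $\partial_j\partial_{\bar k}\ell=\frac\eta2\Big(\frac{\delta_{jk}}{|z|^2}-\frac{\bar z_jz_k}{|z|^4}\Big)$ we get $|\partial\chi|\le C\eta/|z|$ and $|\partial_j\partial_{\bar k}\chi|\le C\eta/|z|^2$, with $C$ independent of $\rho,\eta$. Hence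
$$\chi Q=O(|z|^2),\qquad d(\chi Q)=O(|z|),\qquad\partial_j\partial_{\bar k}(\chi Q)=\chi\,\partial_j\partial_{\bar k}Q+O(\eta).$$

**Step 3: the trace stays positive.** On $|z|\le\rho$ with $\rho$ small, $dH$ and $d\tilde H$ are $O(|z|)$, so the quadratic terms of (3) are $O(|z|^2)$ for both metrics. Using $\sum_j\partial_j\partial_{\bar j}Q=0$,
$$\sum g^{j\bar k}\tilde R_{j\bar k}-\sum g^{j\bar k}R_{j\bar k}=-\chi\sum(g^{j\bar k}-\delta_{jk})\,\partial_j\partial_{\bar k}Q+O(\eta)+O(|z|^2)=O(\rho)+O(\eta),$$
with constants independent of $\rho,\eta$. Outside $|z|<\rho$ nothing changes. So for $\rho,\eta$ small, $\tilde H$ is a metric with $\operatorname{tr}_g\Theta^{\tilde H}>0$ on $X$, and the $C^1$ change is $O(\rho)$.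

**Step 4: positivity at $p$.** Near $0$ we have $\chi=1$. At $0$, $d\tilde H(0)=0$ and $\tilde R_{j\bar k}(0)=c_{jk}-\big(c_{jk}-\frac1n\delta_{jk}\mathbf c\big)=\frac1n\delta_{jk}\mathbf c$, so $\tilde R(v,\bar v)(0)=\frac1n|v|^2\mathbf c$. By continuity $\tilde H$ is Griffiths positive near $p$. $\square$

**Proposition 9.** If there are $g$ and $H$ with $\operatorname{tr}_g\Theta^H>0$, then $E$ is uniformly RC-positive. If moreover $n\ge2$, every $C^1$-neighborhood of $H$ contains a uniformly RC-positive metric.

*Proof.* The case $n=1$ was settled above. Let $n\ge2$.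

**Step 1: regions.** We separate the critical points. Choose a Morse function $\varphi:X\to\mathbb R$; it has finitely many critical points. Apply Lemma 8 at each of them, in pairwise disjoint neighborhoods. After a $C^1$-small change of $H$ we may assume that $\operatorname{tr}_g\Theta^H>0$ on $X$ and that $H$ is Griffiths positive on an open set $V_0$ containing all critical points. Choose an open $V_1$ containing the critical points and a compact $K\subset V_0$ with $\overline{V_1}\subset\operatorname{int}K$. Choose a smooth $\chi:X\to[0,1]$ that vanishes on a neighborhood of $\overline{V_1}$ and equals $1$ on $X\setminus K$.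

**Step 2: fields adapted to $\varphi$.** We write $g^{-1}$ as a sum of squares in which only one field sees $\varphi$. Away from the critical points $\partial\varphi\ne0$, because $\varphi$ is real. There $\mathcal F=\ker\partial\varphi\subset T^{1,0}X$ is a smooth subbundle of rank $n-1\ge1$. Let $u_0$ be the $g$-unit $(1,0)$-field orthogonal to $\mathcal F$ with $\partial\varphi(u_0)=|\partial\varphi|_g>0$. Take local $g$-unitary frames $e_{i,b}$ of $\mathcal F$ on finitely many open sets covering the compact set $X\setminus V_1$, and functions $\rho_i$ supported in these sets with $\sum\rho_i^2=1$ on a neighborhood of $X\setminus V_1$. Relabel the fields $\rho_ie_{i,b}$ as $u_1,\dots,u_N$. They are smooth sections of $\mathcal F$ near $X\setminus V_1$, and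
$$g^{-1}=\sum_{a=0}^Nu_a\otimes\bar u_a.\tag{9}$$

**Step 3: the oscillating direction.** For $\lambda\ge1$ let
$$v_\lambda=\sum_{a=0}^Ne^{ia\lambda\varphi}u_a,\qquad\text{so that}\quad\partial\varphi(v_\lambda)=\partial\varphi(u_0)=|\partial\varphi|_g\ne0.$$
Let $S_{ab}(\xi,\eta)=H(\Theta^H(u_a,\bar u_b)\xi,\eta)$. Since $\Theta^H(u_a,\bar u_b)^*=\Theta^H(u_b,\bar u_a)$, we have $\overline{S_{ab}(\eta,\xi)}=S_{ba}(\xi,\eta)$. By (9) the diagonal terms add up to the trace:
$$H(\Theta^H\cdot,\cdot)(v_\lambda,\bar v_\lambda)=H(\operatorname{tr}_g\Theta^H\cdot,\cdot)+\sum_{a\ne b}e^{i(a-b)\lambda\varphi}S_{ab}.\tag{10}$$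
Every cross term has a nonzero frequency $(a-b)\lambda$.

**Step 4: the correction.** We subtract from $H$ a small form whose second derivatives reproduce the cross terms. Set
$$H_\lambda=H-P_\lambda,\qquad P_\lambda=\frac{\chi}{\lambda^2}\sum_{a\ne b}\frac{e^{i(a-b)\lambda\varphi}}{(a-b)^2\,|\partial\varphi|_g^2}\,S_{ab}.$$
The terms $(a,b)$ and $(b,a)$ are adjoint to each other, and $\chi=0$ near $\overline{V_1}$, so $P_\lambda$ is a globally defined smooth Hermitian form. It is $O(\lambda^{-2})$ with first derivatives $O(\lambda^{-1})$. So for large $\lambda$, $H_\lambda$ is a Hermitian metric, and $H_\lambda\to H$ in $C^1$. Write $\varphi_j=\partial_j\varphi$ and $\varphi_{\bar k}=\overline{\varphi_k}$. From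
$$\partial_j\partial_{\bar k}e^{im\lambda\varphi}=-m^2\lambda^2\varphi_j\varphi_{\bar k}\,e^{im\lambda\varphi}+O(\lambda)$$
we get, in fixed frames and finitely many charts,
$$\partial_j\partial_{\bar k}P_\lambda=-\chi\,\frac{\varphi_j\varphi_{\bar k}}{|\partial\varphi|_g^2}\sum_{a\ne b}e^{i(a-b)\lambda\varphi}S_{ab}+O(\lambda^{-1}).$$
Indeed, if a derivative falls on $\chi$, $|\partial\varphi|_g^{-2}$ or $S_{ab}$, at least one factor $\lambda$ is lost. The quadratic term in (3) changes by $O(\lambda^{-1})$. Hence, uniformly on $X\setminus V_1$,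
$$R^\lambda_{j\bar k}=R_{j\bar k}-\chi\,\frac{\varphi_j\varphi_{\bar k}}{|\partial\varphi|_g^2}\sum_{a\ne b}e^{i(a-b)\lambda\varphi}S_{ab}+O(\lambda^{-1}).\tag{11}$$

**Step 5: three regions.** The definition asks for no continuity of $v$ in $t$, so we may choose $v$ region by region. Take $\lambda$ large.

* On $X\setminus K$ we have $\chi=1$. Since $\big|\sum\varphi_j(v_\lambda)_j\big|^2=|\partial\varphi|_g^2$ and $v_\lambda$ is bounded independently of $\lambda$, (10) and (11) give $R^\lambda(v_\lambda,\bar v_\lambda)=H(\operatorname{tr}_g\Theta^H\cdot,\cdot)+O(\lambda^{-1})$. This is positive definite, and $v_\lambda\ne0$.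
* On $K\setminus V_1$ choose $v\in\mathcal F_x$ with $|v|_g=1$, which is possible as $n\ge2$. Since $\sum\varphi_jv_j=0$, the correction in (11) disappears and $R^\lambda(v,\bar v)=R(v,\bar v)+O(\lambda^{-1})$. This is positive definite, because $H$ is Griffiths positive on the compact set $K$, with a uniform lower bound for unit $v$.
* On $V_1$ we have $H_\lambda=H$, which is Griffiths positive, so any $v\ne0$ works.

Thus $H_\lambda$ is uniformly RC-positive. It is $C^1$-close to the metric of Step 1, which is $C^1$-close to the original one. $\square$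

*Proof of Theorem 1.* Propositions 4, 5 and 9, in this order. $\square$

## 7. Seven equivalent conditions

A metric on a bundle is called RC-positive if for every $t$ and every nonzero $u$ in the fiber there is $v\in T_tX$, which may depend on $u$, with curvature positive on $u$ in direction $v$. For a direct sum $H^{\oplus r}$ on $E^{\oplus r}$ the curvature is block diagonal, so the condition involves $\sum_iH(\Theta^Hu_i,u_i)(v,\bar v)$. This is more than RC-positivity of $H$. Take a rank-two curvature tensor at a point with $n=2$ and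
$$c_{11}=\begin{pmatrix}1&0\\0&-1\end{pmatrix}=-c_{22},\qquad c_{12}=\begin{pmatrix}0&2\\0&0\end{pmatrix}=c_{21}^*,$$
realized at $0$ by $H=I-\sum c_{jk}z_j\bar z_k$ near $0\in\mathbb C^2$. For $u\ne0$ the Hermitian form $v\mapsto H(\Theta^Hu,u)(v,\bar v)$ at $0$ has trace $0$ and determinant $-(|u_1|^2-|u_2|^2)^2-4|u_1u_2|^2=-|u|^4<0$, so it is positive for some $v$. But summing over the two standard basis vectors gives $\sum_{j,k}(\operatorname{tr}c_{jk})v_j\bar v_k=0$ for all $v$. So at $0$ the condition for $H^{\oplus2}$ fails.

**Theorem 10.** For $E$ of rank $r$ over a compact complex manifold $X$ the following are equivalent: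

1. $E$ is uniformly RC-positive.
2. $E$ is uniformly weakly RC-positive.
3. There are Hermitian metrics $g$ on $X$ and $H$ on $E$ with $\operatorname{tr}_g\Theta^H>0$.
4. There are a Hermitian metric $g$ on $X$, $c>0$ and a Finsler metric $F$ on $E^*$ with $\operatorname{tr}_g\partial\bar\partial\log F(s)\ge c$ for every nowhere-zero local holomorphic section $s$ of $E^*$.
5. There is a metric $H$ on $E$ such that $H^{\oplus r}$ on $E^{\oplus r}$ is RC-positive: for every $t$ and $(u_1,\dots,u_r)\ne0$ in $E_t^{\oplus r}$ there is $v\in T_tX$ with $\sum_iH(\Theta^Hu_i,u_i)(v,\bar v)>0$.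
6. $S^kE$ is uniformly RC-positive for some $k\ge1$.
7. $S^kE$ is uniformly RC-positive for every $k\ge1$.

Moreover, if $n\ge2$ and $\operatorname{tr}_g\Theta^H>0$, then every $C^1$-neighborhood of $H$ contains a uniformly RC-positive metric.

*Proof.* **The cycle 1, 2, 4, 3.** $1\Rightarrow2$ is Lemma 3, $2\Rightarrow4$ is Proposition 4, $4\Rightarrow3$ is Proposition 5, and $3\Rightarrow1$ is Proposition 9, which also contains the last statement.

**$1\Rightarrow7\Rightarrow6$.** For the metric on $S^kE$ induced by $H$, the endomorphism $\Theta(v,\bar v)$ is the derivation extension of $\Theta^H(v,\bar v)$. In a unitary basis diagonalizing the latter, its eigenvalues on monomials are sums of $k$ positive eigenvalues. So the same $v$ works. $7\Rightarrow6$ is trivial.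

**$6\Rightarrow4$.** Here the root of Section 4 becomes useful, because a Finsler metric is all that 4 asks for. By $1\Rightarrow3$ for $S^kE$ there are $g$ and $H_k$ on $S^kE$ with $\operatorname{tr}_g\Theta^{H_k}>0$. Let $G_k$ be the dual metric on $S^kE^*$. By (5) and compactness there is $c>0$ with $-G_k(\operatorname{tr}_g\Theta^{G_k}\sigma,\sigma)\ge ck\,|\sigma|^2_{G_k}$. Put $F(\zeta)=G_k(\zeta^k,\zeta^k)^{1/k}$; this is a Finsler metric, since $\zeta^k\ne0$ for $\zeta\ne0$. For $s$ holomorphic and nowhere zero, $\sigma=s^k$ is holomorphic and nowhere zero. Applying (4) in the directions of a $g$-unitary frame and summing,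
$$\operatorname{tr}_g\partial\bar\partial\log F(s)=\tfrac1k\operatorname{tr}_g\partial\bar\partial\log|\sigma|^2_{G_k}\ge-\frac{G_k(\operatorname{tr}_g\Theta^{G_k}\sigma,\sigma)}{k\,|\sigma|^2_{G_k}}\ge c.$$

**$3\Rightarrow5$.** For $(u_i)\ne0$ and $(e_a)$ $g$-unitary, $\sum_a\sum_iH(\Theta^Hu_i,u_i)(e_a,\bar e_a)=\sum_iH(\operatorname{tr}_g\Theta^Hu_i,u_i)>0$. So some $v=e_a$ works.

**$5\Rightarrow3$.** We find $g$ first at a point, by minimax, and then patch. Fix $t$ and a metric $g_0$ on $X$. Let $\mathcal D$ be the set of $H$-self-adjoint $\rho\ge0$ on $E_t$ with $\operatorname{tr}\rho=1$. Let $\mathcal A$ be the set of positive semidefinite Hermitian tensors $A=(A^{j\bar k})\in T^{1,0}_t\otimes\overline{T^{1,0}_t}$ of $g_0$-trace $1$. Both are compact and convex, and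
$$\Phi(\rho,A)=\sum A^{j\bar k}\operatorname{tr}(\rho\,\Theta^H_{j\bar k})$$
is real and bilinear. By the spectral theorem every $\rho\in\mathcal D$ has the form $\sum_{i=1}^rH(\cdot,u_i)u_i$ with $(u_i)\ne0$, and then $\operatorname{tr}(\rho\,\Theta^H_{j\bar k})=\sum_iH(\Theta^H_{j\bar k}u_i,u_i)$. Taking $A$ proportional to $v\otimes\bar v$, with $v$ from 5, we see that $\max_A\Phi(\rho,A)>0$ for every $\rho$. By von Neumann's minimax theorem $\max_A\min_\rho\Phi=\min_\rho\max_A\Phi>0$. So there is $A_t\in\mathcal A$ with $\min_\rho\Phi(\rho,A_t)>0$. Testing with rank-one $\rho$, this says $\sum A_t^{j\bar k}\Theta^H_{j\bar k}>0$ on $E_t$.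

Extend $A_t$ with constant coefficients in a chart. It stays positive semidefinite, and the contraction stays positive definite nearby. Cover $X$ by finitely many such neighborhoods and patch the tensors by a partition of unity; the condition is convex in $A$. By compactness the contraction stays positive definite after adding $\varepsilon g_0^{-1}$ with $\varepsilon>0$ small. The resulting tensor is positive definite, so it is $g^{-1}$ for a Hermitian metric $g$, and $\operatorname{tr}_g\Theta^H>0$. $\square$

## 8. Symmetric powers, tensor powers and quotients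

**Corollary 11.** If $E$ is uniformly weakly RC-positive over a compact complex manifold, then $S^kE$ for all $k\ge1$, $S^kE\otimes\det E$ for all $k\ge0$, $E^{\otimes k}$ for $k\ge1$, $\Lambda^pE$ for $1\le p\le r$, and all nonzero quotient bundles of $E$ are uniformly RC-positive.

*Proof.* By Theorem 1 let $H$ be a uniformly RC-positive metric on $E$, and at a given point let $v$ be as in the definition. For the induced metrics on $E^{\otimes k}$, $S^kE$, $\Lambda^pE$ and $S^kE\otimes\det E$, the curvature in direction $v$ is the derivation extension of the positive endomorphism $\Theta^H(v,\bar v)$. Its eigenvalues are sums of positive eigenvalues, so it is positive for the same $v$.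

For a nonzero quotient $Q$ of $E$, the dual $Q^*$ is a holomorphic subbundle of $E^*$. Give it the restriction of the dual metric $G$ of $H$, and give $Q$ the dual of that restriction. For $0\ne\zeta\in Q^*_{x_0}$ choose a holomorphic section $s$ of $Q^*$ with $s(x_0)=\zeta$ and $D^{Q^*}s(x_0)=0$. Apply (2) at $x_0$, first in $Q^*$ and then in $E^*$ with $D=D^G$:
$$-G(\Theta^{Q^*}(v,\bar v)\zeta,\zeta)=\partial\bar\partial G(s,s)(v,\bar v)=G(D_vs,D_vs)-G(\Theta^G(v,\bar v)\zeta,\zeta)>0,$$
where the last term is positive by (5). By (5) for $Q$, the metric on $Q$ has positive curvature in direction $v$. $\square$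

In particular the Kähler hypothesis in facts (b) and (c), the twist by $\det E$ in (b) for $k\ge1$, and the restriction to large $k$ in (c) are all unnecessary.
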